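\title{The factorization property for the unit vector basis of Tsirelson space}

\begin{abstract}
We prove that the identity on Tsirelson space $T$ factors through every bounded operator on $T$ whose diagonal entries with respect to the unit vector basis are bounded away from zero. The $i$-th basis vector is replaced by a signed average of basis vectors over a set whose size grows exponentially in $i$. A suitable choice of the sets and of the signs makes the unwanted matrix entries absolutely summable, and exponential growth is slow enough that the norm of $T$ does not notice it. The proof works for all subsequences of the basis of the spaces $T_\theta$, $0<\theta<1$, and gives an explicit constant. We also treat block bases of $T$, the dual space, and operators whose diagonal is large only on a subset, and we show that the constant must depend on the norm of the operator.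
\end{abstract}

\section{The question and the result}\label{sec:intro}

Scalars are real or complex, $\mathbb N=\{1,2,\dots\}$, and intervals such as $[i,j)$ denote sets of positive integers. Let $X$ be a Banach space with a Schauder basis $(e_n)$ and biorthogonal functionals $(e_n^*)$, so that $x=\sum_n e_n^*(x)e_n$ for every $x\in X$. A bounded operator $S:X\to X$ has the matrix $s_{nm}=e_n^*(Se_m)$.
\begin{itemize}
\item $S$ has \emph{large diagonal} if $\inf_n|e_n^*(Se_n)|>0$.
\item The identity $I_X$ \emph{factors through} $S$ if $I_X=ASB$ for some bounded operators $A,B:X\to X$.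
\item The basis $(e_n)$ has the \emph{factorization property} if $I_X$ factors through every bounded operator on $X$ with large diagonal.
\end{itemize}
If $I_X=ASB$, then $\|x\|\le\|A\|\,\|SBx\|$ for all $x$, so $B(X)$ is an isomorphic copy of $X$ on which $S$ is an isomorphism, and $SBA$ is a projection onto $SB(X)$. A diagonal operator with large diagonal is invertible when the basis is unconditional, but in general an operator with large diagonal need not even be injective: a $2\times2$ block of ones on the diagonal annihilates a difference of two basis vectors. The factorization property says that the entries off the diagonal can never destroy every complemented copy of $X$.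

We now define Tsirelson space in the form constructed by Figiel and Johnson; it is the dual of Tsirelson's original space. Let $c_{00}$ be the space of finitely supported scalar sequences, with unit vectors $e_n$. For $E\subset\mathbb N$ let $Ex$ be the restriction of $x$ to the coordinates in $E$. For finite nonempty sets write $E<F$ if $\max E<\min F$, and $n\le E$ if $n\le\min E$. A family $(E_1,\dots,E_n)$ of finite nonempty subsets of $\mathbb N$ is \emph{admissible} if $n\le E_1<\dots<E_n$. For $0<\theta<1$ there is exactly one norm on $c_{00}$ with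
\begin{equation}\label{eq:norm}
\|x\|=\max\Big\{\|x\|_\infty,\ \theta\sup\sum_{t=1}^n\|E_tx\|\Big\},
\end{equation}
the supremum being taken over all admissible families (Lemma~\ref{lem:norm}). The completion is $T_\theta$, and $T=T_{1/2}$ is Tsirelson space. The unit vectors form a normalized \emph{$1$-unconditional} basis: $\|\sum a_nx_ne_n\|\le\|\sum x_ne_n\|$ whenever $\sup_n|a_n|\le1$.

If $F$ is a finite set with $|F|\le\min F$, the singletons in $F$ form an admissible family, and therefore
\begin{equation}\label{eq:window}
\theta\sum_{n\in F}|x_n|\le\|x\|\qquad(|F|\le\min F).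
\end{equation}
So $T$ looks like $\ell_1^n$ on any $n$ coordinates from the $n$-th on. On the other hand $T$ is reflexive (Figiel and Johnson), so it contains no copy of $\ell_1$. The position of a coordinate thus matters for the norm, and this is what makes the following question, posed in \cite{LMMS}, delicate.

\medskip\noindent\textbf{Question.} \emph{Does the unit vector basis of $T$ have the factorization property?}\medskip

The answer is yes. The proof costs nothing extra for general $\theta$ and for subsequences of the basis, so we give it in that setting. For an infinite set $M=\{m_1<m_2<\cdots\}\subset\mathbb N$ put $u_k=e_{m_k}$, let $X_M$ be the closed linear span of $(u_k)$ in $T_\theta$, and let $(u_k^*)$ be the biorthogonal functionals in $X_M^*$. The indices $k$ of the sequence $(u_k)$ are called \emph{positions}; note that $m_k\ge k$. For a finite set $F$ of positions write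
\[
\mathbf 1_F=\sum_{k\in F}u_k^*\in X_M^* .
\]
The reader interested only in the Question may take $\theta=\frac12$, $M=\mathbb N$, $m_k=k$ and $u_k=e_k$ throughout.

\begin{theorem}\label{thm:main}
Let $0<\theta<1$, let $M\subset\mathbb N$ be infinite, and let $S:X_M\to X_M$ be bounded with $|u_k^*(Su_k)|\ge\delta>0$ for all $k$. Then there are bounded operators $A,B$ on $X_M$ with $I=ASB$. Moreover, let
\[
\Gamma=\frac{\|S\|}{\delta},\quad \lambda=\lceil\log_2(\Gamma/\theta)\rceil,\quad q=6+3\lambda,\quad \rho=\|\mathbf 1_{[1,q+2)}\|_{X_M^*},\quad \kappa=\rho+\theta^{-3}+\theta^{-1}.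
\]
Then $\Gamma\ge1$, $\rho\le q+1$, and one can achieve
\[
\|A\|\,\|B\|\le\frac{4\kappa}{\theta\,\delta}.
\]
In particular the unit vector basis of $T$ has the factorization property, with
\[
\|A\|\,\|B\|\le\frac{160+24\lceil\log_2(\|S\|/\delta)\rceil}{\delta}.
\]
\end{theorem}

Section~\ref{sec:idea} shows why the standard subsequence argument breaks down in $T$ and works out the remedy on a $5\times5$ matrix. Sections~\ref{sec:norm}--\ref{sec:windows} contain what is needed about the norm, Section~\ref{sec:signs} a finite selection lemma, and Section~\ref{sec:proof} the proof of Theorem~\ref{thm:main}. Section~\ref{sec:cons} extends the result to block bases of $T$, to $T^*$, and to operators whose diagonal is large only on a subset. Section~\ref{sec:constant} shows that for $T$ the constant is $O(1+\log^*\Gamma)/\delta$ and that its dependence on $\Gamma$ cannot be removed.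

\section{The gliding hump, and signed averages in its place}\label{sec:idea}

Every factorization in this paper ends with the same observation. Let $(u_k)$ be a normalized $1$-unconditional basis and $Z$ a bounded operator. Then
\begin{equation}\label{eq:entries}
\|Z\|\le\sum_{i,j}|u_i^*(Zu_j)| .
\end{equation}
Indeed, for finitely supported $x=\sum x_ju_j$ we have $|x_j|\le\|x\|$, and so $\|Zx\|\le\sum_i|u_i^*(Zx)|\le\|x\|\sum_{i,j}|u_i^*(Zu_j)|$. It therefore suffices to compress $S$ to an operator whose matrix differs from the identity by entries of total modulus less than $1$.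

\subsection*{The case of $\ell_p$} Let $1<p<\infty$ and let $S$ act on $\ell_p$ with $|s_{kk}|\ge\delta$. Each column of the matrix of $S$ lies in $\ell_p$ and each row lies in $\ell_{p/(p-1)}$, so both tend to zero. Hence we can choose $k_1<k_2<\cdots$ recursively with $|s_{k_ik_j}|+|s_{k_jk_i}|\le4^{-i}\delta$ for $j<i$. Put $Ue_i=e_{k_i}$, $Ve_{k_i}=s_{k_ik_i}^{-1}e_i$, and $Ve_k=0$ for all other $k$. Then $VSU-I$ has zero diagonal and its entries have total modulus at most $\sum_i(i-1)4^{-i}=\frac19$. By \eqref{eq:entries}, $VSU$ is invertible and $I=[(VSU)^{-1}V]\,S\,U$.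

\subsection*{Where this breaks down in $T$} The selection of $(k_i)$ is still possible. Columns tend to zero in any space with a normalized basis of this kind. A row is the coefficient sequence of a functional $g\in T^*$; if $|g(e_k)|\ge\varepsilon$ on an infinite set, unconditionality gives $\varepsilon\sum|x_k|\le\|g\|\,\|x\|$ for $x$ supported there, and $T$ would contain $\ell_1$. The same argument shows that, for each fixed $i$,
\begin{equation}\label{eq:unbounded}
\|\mathbf 1_{[i,N)}\|_{T^*}\to\infty\qquad(N\to\infty).
\end{equation}
The operator $V$ is bounded, because moving coordinates to the left does not increase the norm (Lemma~\ref{lem:left}). The trouble is $U$. If $Ue_i=e_{k_i}$ defines an operator of norm $C$ on $T$, then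
\begin{equation}\label{eq:necessary}
\|\mathbf 1_{[i,\,i+k_i)}\|_{T^*}\le2C\qquad\text{for all }i,
\end{equation}
because for $x$ supported in $[i,i+k_i)$ the vector $Ux$ lives on $k_i$ coordinates starting at $k_i$, so that $\sum|x_j|\le2\|Ux\|\le2C\|x\|$ by \eqref{eq:window}. In view of \eqref{eq:unbounded} this is a genuine restriction on the growth of $(k_i)$.

The selection above cannot respect it. Fix $i\ge2$ and a tolerance $0<\varepsilon\le1$, let $N$ be maximal with $\|\mathbf 1_{[i,N)}\|\le1/\varepsilon$, and let $Sx=x+\varepsilon\mathbf 1_{[i,N)}(x)\,e_1$. This operator has diagonal $1$ and norm at most $2$. If $k_1=1$ and we require $|s_{k_1k_i}|<\varepsilon$, then $k_i\ge N$, so $\|\mathbf 1_{[i,i+k_i)}\|>1/\varepsilon$ and $\|U\|>1/(2\varepsilon)$. Tolerances that tend to zero thus destroy all control of $\|U\|$, and one might expect a counterexample built from rows that decay very slowly. What saves the situation is \eqref{eq:window}: on a window $G=[n,2n)$ the space is $\ell_1^n$ up to a factor $2$, so an average of basis vectors in $G$ has norm between $\frac12$ and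 $1$ and a signed sum of coordinate functionals in $G$ has norm at most $2$. Such a pair can stand in for a basis vector and its functional, and it offers signs to choose.

\begin{example}\label{ex:five}
Let $G=\{4,5,6,7\}$ and define $R$ on $T$ by
\[
Re_1=e_1+e_7,\qquad Re_4=Re_5=e_1+e_4+e_5,\qquad Re_6=Re_7=e_1+e_6+e_7,
\]
and $Re_k=e_k$ otherwise. On the coordinates $1,4,5,6,7$ the matrix is
\[
\begin{pmatrix}1&1&1&1&1\\0&1&1&0&0\\0&1&1&0&0\\0&0&0&1&1\\1&0&0&1&1\end{pmatrix}.
\]
The diagonal is $1$. Put $a_1=e_1$ and $b_1^*=e_1^*$. We look for a vector $a_2$ and a functional $b_2^*$ supported in $G$ such that the $2\times2$ matrix $(b_i^*(Ra_j))$ is close to the identity.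

A single basis vector fails, since $b_1^*(Re_k)=1$ for every $k\in G$. Take instead $a_2=\frac12(e_4-e_6)$ and $b_2^*=e_4^*-e_6^*$. Then $Ra_2=\frac12(e_4+e_5-e_6-e_7)$, so
\[
b_1^*(Ra_2)=0,\qquad b_2^*(Ra_2)=1,\qquad b_2^*(Ra_1)=0,
\]
and the compressed matrix is the identity, with $\|a_2\|\le1$ and $\|b_2^*\|\le2$. The three entries are right for three different reasons. The first vanishes because the signs cancel the constant first row. The second is $1$ because the signs do not cancel inside $G$, as they do for $\frac12(e_4-e_5)$, which $R$ annihilates. The third vanishes because the support $\{4,6\}$ avoids the coordinate $7$; signs are of no use here, since $|b^*(Re_1)|=1$ for every signed sum $b^*$ over a subset of $G$ containing $7$.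

The choice need not be made by inspection. Let $n$ be even, pair up consecutive elements $k\leftrightarrow k'$ of $G=[n,2n)$, and let $Re_1=e_1+e_{2n-1}$, $Re_k=e_1+e_k+e_{k'}$ for $k\in G$, and $Re_k=e_k$ otherwise; \eqref{eq:window} gives $\|R\|\le1+1+2+2=6$ for all $n$. Take any $H\subset G\setminus\{2n-1\}$ with $h$ elements, independent random signs $\varepsilon_k$, and $a_2=\frac1h\sum_{H}\varepsilon_ke_k$, $b_2^*=\sum_H\varepsilon_ke_k^*$. Then $b_2^*(Ra_1)=0$, the entry $b_1^*(Ra_2)=\frac1h\sum_H\varepsilon_k$ has mean square $1/h$, and $b_2^*(Ra_2)-1=\frac2h\sum\varepsilon_k\varepsilon_{k'}$, summed over the at most $h/2$ pairs contained in $H$, has mean square at most $2/h$.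
\end{example}

For a general operator, \eqref{eq:window} says that columns are bounded in $\ell_1(G)$, while rows are merely bounded in $\ell_\infty(G)$. A column carries mass of order $h/|G|$ on the $h$ coordinates where it is smallest, and a row tested against a random signed average of length $h$ is of order $h^{-1/2}$. To make the errors at step $i$ of order $2^{-i}$, sizes $h$ and $|G|$ exponential in $i$ are enough. So the $i$-th vector moves only exponentially far to the right, and we shall see that $T_\theta$ tolerates this.

\section{The norm and its norming functionals}\label{sec:norm}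

The implicit formula \eqref{eq:norm} is convenient for lower estimates of a norm. For upper estimates we describe the norm by an explicit set of functionals that can be handled by induction. Identify finitely supported sequences with functionals on $c_{00}$, and put $W_0=\{0\}\cup\{e_n^*:n\in\mathbb N\}$,
\[
W_{s+1}=W_s\cup\Big\{\theta\sum_{t=1}^nf_t:\ 0\ne f_t\in W_s,\ n\le\operatorname{supp}f_1<\dots<\operatorname{supp}f_n\Big\},\qquad W=\bigcup_sW_s .
\]
We use repeatedly that if the members of an admissible family are intersected with a fixed set and the empty intersections are dropped, what remains (if anything) is admissible: there are fewer sets and the minimum is larger.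

\begin{lemma}\label{lem:norm}
Let $0<\theta<1$.
\begin{itemize}
\item[(i)] Every $f\in W$ has finite support and coefficients in $[0,1]$, and each $W_s$ is closed under restriction to subsets of $\mathbb N$.
\item[(ii)] $N(x)=\sup_{f\in W}f(|x|)$ is a norm on $c_{00}$ that satisfies \eqref{eq:norm}.
\item[(iii)] Let $\|\cdot\|$ be a norm on $c_{00}$ that satisfies \eqref{eq:norm}. If $\|x\|>\|x\|_\infty$, then $\|x\|=\theta\sum_{t=1}^n\|E_tx\|$ for an admissible family with $n\ge2$ whose members are proper subsets of $\operatorname{supp}x$.
\item[(iv)] $N$ is the only norm on $c_{00}$ that satisfies \eqref{eq:norm}.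
\end{itemize}
\end{lemma}

\begin{proof}
(i) Induction on $s$. The summands $f_t$ have disjoint supports and $\theta<1$, so the coefficients stay in $[0,1]$. The restriction of $\theta\sum f_t$ to $E$ is $0$ or is $\theta$ times the sum of the nonzero restrictions $f_t|_E\in W_s$, whose supports form an admissible family.

(ii) By (i) each map $x\mapsto f(|x|)$ is a seminorm and $\|x\|_\infty\le N(x)\le\sum|x_n|$, so $N$ is a norm. An element of $W$ is $0$, or $e_n^*$, or $f=\theta\sum f_t$ with $E_t=\operatorname{supp}f_t$ admissible, and in the last case $f(|x|)=\theta\sum f_t(|E_tx|)\le\theta\sum N(E_tx)$. This gives ``$\le$'' in \eqref{eq:norm}. Conversely, let $(E_t)_{t\le n}$ be admissible and $\eta>0$. Choose $f_t\in W$ with $f_t(|E_tx|)\ge N(E_tx)-\eta$; by (i) we may take $f_t$ supported in $E_t$. All $f_t$ lie in one $W_s$, so $\theta$ times the sum of the nonzero ones lies in $W$, and $N(x)\ge\theta\sum N(E_tx)-n\eta$.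

(iii) Since $E_tx=(E_t\cap\operatorname{supp}x)x$, the supremum in \eqref{eq:norm} may be taken over the finitely many admissible families of subsets of $\operatorname{supp}x$, and it is attained. Also $\|Ex\|\le\|x\|$ for every $E$, because $E_t(Ex)=(E_t\cap E)x$, so that every sum that occurs in \eqref{eq:norm} for $Ex$ occurs for $x$. A family with one set therefore contributes at most $\theta\|x\|<\|x\|$. Hence $n\ge2$, and then each of the disjoint nonempty sets $E_t$ is a proper subset of $\operatorname{supp}x$.

(iv) By (iii), a norm satisfying \eqref{eq:norm} still satisfies it when only families of proper subsets of $\operatorname{supp}x$ are allowed (an empty supremum being $0$). The right side then involves only vectors of smaller support, so the norm is determined by induction on $|\operatorname{supp}x|$.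
\end{proof}

The hypothesis $\theta<1$ is what makes (iii) and (iv) work; for $\theta=1$ both the $\ell_1$-norm and twice the $\ell_1$-norm satisfy \eqref{eq:norm}.

Thus $\|x\|=\sup_{f\in W}f(|x|)$ depends only on $|x|$ and is monotone in $|x|$, and $\|e_n\|=1$. Consequently $(e_n)$ is a normalized $1$-unconditional basis of $T_\theta$, and $(u_k)$ is one of $X_M$. If $x\in T_\theta$ and $|y_n|\le|x_n|$ for all $n$, then the truncations of $y$ are Cauchy, so $y\in T_\theta$ and $\|y\|\le\|x\|$. In particular \eqref{eq:window} holds for all $x\in T_\theta$, and a diagonal operator on $X_M$ has norm equal to the supremum of the moduli of its entries. Finally, \emph{the norm of $X_M^*$ is monotone in the moduli of the coefficients}: if $|g(u_k)|\le|h(u_k)|$ for all $k$, then $g=h\circ D$ with $D$ diagonal and $\|D\|\le1$.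

The next lemma is the dual form of \eqref{eq:norm}: admissible sums of functionals behave like sums in $\ell_\infty$. Supports of elements of $\operatorname{span}\{u_k^*\}$ are taken in positions.

\begin{lemma}\label{lem:dual}
Let $g_1,\dots,g_n\in\operatorname{span}\{u_k^*\}$ be nonzero with $\operatorname{supp}g_1<\dots<\operatorname{supp}g_n$ and $n\le m_{\min\operatorname{supp}g_1}$. Then $\|\sum_tg_t\|_{X_M^*}\le\theta^{-1}\max_t\|g_t\|_{X_M^*}$.
\end{lemma}

\begin{proof}
The sets $E_t=\{m_k:k\in\operatorname{supp}g_t\}$ form an admissible family and $g_t(x)=g_t(E_tx)$. Hence $|\sum_tg_t(x)|\le\max_t\|g_t\|\sum_t\|E_tx\|\le\theta^{-1}\max_t\|g_t\|\,\|x\|$ for finitely supported $x\in X_M$.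
\end{proof}

\section{Moving vectors to the left and to the right}\label{sec:shift}

A family that is admissible stays admissible when it is moved to the right. So moving a vector to the left cannot increase its norm, even when whole blocks are collapsed to single coordinates.

\begin{lemma}\label{lem:left}
Let $y_1,\dots,y_N\in c_{00}$ be nonzero with successive supports, and let $l_1<\dots<l_N$ satisfy $l_i\le\min\operatorname{supp}y_i$. Then $\big\|\sum_i\|y_i\|e_{l_i}\big\|\le\big\|\sum_iy_i\big\|$.
\end{lemma}

\begin{proof}
Induction on $N$. Let $z=\sum\|y_i\|e_{l_i}$ and $y=\sum y_i$. If $\|z\|=\|z\|_\infty$, which holds when $N=1$, then $\|z\|=\max_i\|y_i\|\le\|y\|$ because each $y_i$ is a restriction of $y$. Otherwise take $(E_t)_{t\le n}$ from Lemma~\ref{lem:norm}(iii) and put $F_t=\bigcup\{\operatorname{supp}y_i:l_i\in E_t\}$. Then $F_1<\dots<F_n$ and $\min F_1\ge\min E_1\ge n$, so $(F_t)$ is admissible. We have $E_tz=\sum_{l_i\in E_t}\|y_i\|e_{l_i}$ and $F_ty=\sum_{l_i\in E_t}y_i$, with fewer than $N$ terms, so $\|E_tz\|\le\|F_ty\|$ by induction. Hence $\|z\|=\theta\sum\|E_tz\|\le\theta\sum\|F_ty\|\le\|y\|$.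
\end{proof}

Moving to the right requires a growth condition. The necessary condition \eqref{eq:necessary} says that long windows starting at $i$ have bounded norm in the dual; the next lemma shows that the same condition for somewhat longer windows is sufficient.

\begin{lemma}\label{lem:right}
Let $k_1<k_2<\cdots$ be positions, let $\psi:\mathbb N\to\mathbb N$ satisfy $\psi(i)>i$, and let $\kappa\ge1$. Suppose that for all $i$
\begin{itemize}
\item[(a)] $2m_{k_i}\le m_{\psi(i)}$,
\item[(b)] $\|\mathbf 1_{[i,\psi(i))}\|_{X_M^*}\le\kappa$.
\end{itemize}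
Then $\|\sum x_iu_{k_i}\|\le2\kappa\|\sum x_iu_i\|$ for all finitely supported $(x_i)$.
\end{lemma}

For instance, in $T$ take $k_i=2i$ and $\psi(i)=4i$. Then (a) holds with equality, and $\|\mathbf 1_{[i,4i)}\|\le\|\mathbf 1_{[i,2i)}\|+\|\mathbf 1_{[2i,4i)}\|\le4$ by \eqref{eq:window}, so $\|\sum x_ie_{2i}\|\le8\|\sum x_ie_i\|$.

To prove the lemma we pull a norming functional $f\in W$ back to
\[
\tilde f=\sum_if(u_{k_i})\,u_i^*\in X_M^*
\]
and bound $\|\tilde f\|$. For $\tilde f\ne0$ let $i(f)=\min\operatorname{supp}\tilde f$, and call the restrictions of $\tilde f$ to $[i(f),\psi(i(f)))$ and to $[\psi(i(f)),\infty)$ its \emph{head} and \emph{tail}. If $f=\theta\sum_{t\le n}f_t$, then $\tilde f=\theta\sum\tilde f_t$, but this sum starts too far to the left for Lemma~\ref{lem:dual}: we know $n\le m_{k_{i(f)}}$, not $n\le m_{i(f)}$. The head costs at most $\kappa$ by (b), and in the tail the sum is admissible again. Used directly, this adds $\kappa$ to the bound at every level of $W$. The induction closes if we bound tails only and split each piece of the tail into its own head and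 tail: the heads then enter through the maximum in Lemma~\ref{lem:dual}, and the price is that the number of pieces doubles. This is the reason for the factor $2$ in (a).

\begin{proof}
Coefficients of $\tilde f$ lie in $[0,1]$, so (b) and monotonicity of the dual norm show that the head of $\tilde f$ has norm at most $\kappa$ whenever $f\in W$ and $\tilde f\ne0$. We claim that the tail has norm at most $\kappa$ as well, and argue by induction on $s$, where $f\in W_s$.

If $f=e_n^*$ and $\tilde f\neq0$, then $\tilde f=u_{i(f)}^*$ and the tail is $0$, because $\psi(i)>i$. Let $f=\theta\sum_{t\le n}f_t\in W_{s+1}$ with $f_t\in W_s$ as in the definition, $\tilde f\ne0$, and $p=\psi(i(f))$. Since $m_{k_{i(f)}}\in\operatorname{supp}f$, we have $n\le\min\operatorname{supp}f\le m_{k_{i(f)}}$, and (a) gives $2n\le m_p$. Let $f_t'$ be the restriction of $f_t$ to the coordinates $\{m_{k_i}:i\ge p\}$; then $f_t'\in W_s$ by Lemma~\ref{lem:norm}(i), and the tail of $\tilde f$ is $\theta\sum_t\widetilde{f_t'}$. Discard the $t$ with $f_t'=0$. For the others $\widetilde{f_t'}\neq0$; let $\alpha_t$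 be its head and $\beta_t$ its tail. Then $\|\alpha_t\|\le\kappa$ by the first sentence of the proof and $\|\beta_t\|\le\kappa$ by the induction hypothesis. The functionals $\widetilde{f_t'}$ have successive supports in $[p,\infty)$, so the nonzero ones among the $\alpha_t,\beta_t$ are at most $2n\le m_p$ functionals with successive supports in $[p,\infty)$. By Lemma~\ref{lem:dual},
\[
\Big\|\theta\sum_t(\alpha_t+\beta_t)\Big\|\le\theta\cdot\theta^{-1}\kappa=\kappa,
\]
which proves the claim.

Adding head and tail, $\|\tilde f\|\le2\kappa$ for all $f\in W$. Hence $f(\sum|x_i|u_{k_i})=\tilde f(\sum|x_i|u_i)\le2\kappa\|\sum x_iu_i\|$, and the supremum over $f\in W$ gives the lemma.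
\end{proof}

\section{Exponential windows}\label{sec:windows}

To apply Lemma~\ref{lem:right} we need long intervals of bounded dual norm. Each application of Lemma~\ref{lem:dual} costs one factor $\theta^{-1}$, and three of them reach doubly exponentially far. Put $\sigma(i)=i2^i$.

\begin{lemma}\label{lem:long}
For all $i\ge1$, $\|\mathbf 1_{[i,2i)}\|\le\theta^{-1}$ and $\|\mathbf 1_{[i,\sigma(i))}\|\le\theta^{-2}$. For all $i\ge2$, $\|\mathbf 1_{[i,\sigma(\sigma(i)))}\|\le\theta^{-3}$.
\end{lemma}

\begin{proof}
Since $i\le m_i$, Lemma~\ref{lem:dual} applies to any sum of at most $i$ successive functionals that starts at position $i$. The interval $[i,2i)$ consists of $i$ singletons. The interval $[i,\sigma(i))$ is the union of the $i$ intervals $[2^ti,2^{t+1}i)$, $0\le t<i$, each of norm at most $\theta^{-1}$. The interval $[i,\sigma(\sigma(i)))$ is the union of the two intervals $[i,\sigma(i))$ and $[\sigma(i),\sigma(\sigma(i)))$, each of norm at most $\theta^{-2}$, and $2\le i$.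
\end{proof}

Fix an integer $q\ge6$ and put
\[
\gamma_i=2^{6i+q},\qquad G_i=[\gamma_i,2\gamma_i)\qquad(i\ge1).
\]
These windows are sets of positions with $G_1<G_2<\cdots$ and $|G_i|=\min G_i=\gamma_i\ge i$. The exponent $6i+q$ is dictated by the count in Section~\ref{sec:proof}. The two parts of the next proposition will bound the operators that collapse $G_i$ to the position $i$ and that spread the position $i$ over $G_i$.

\begin{proposition}\label{prop:windows}
Let $\rho=\|\mathbf 1_{[1,q+2)}\|_{X_M^*}$ and $\kappa=\rho+\theta^{-3}+\theta^{-1}$.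
\begin{itemize}
\item[(i)] $\big\|\sum_i\big(\sum_{k\in G_i}|x_k|\big)u_i\big\|\le\theta^{-1}\|x\|$ for all finitely supported $x=\sum x_ku_k$.
\item[(ii)] If $k_i\in G_i$ for all $i$, then $\|\sum x_iu_{k_i}\|\le2\kappa\|\sum x_iu_i\|$ for all finitely supported $(x_i)$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) Put $y_i=\sum_{k\in G_i}x_ku_k$. The set $\{m_k:k\in G_i\}$ has $\gamma_i$ elements and minimum $m_{\gamma_i}\ge\gamma_i$, so $\sum_{k\in G_i}|x_k|\le\theta^{-1}\|y_i\|$ by \eqref{eq:window}. Lemma~\ref{lem:left}, applied to the nonzero $y_i$ with $l_i=m_i\le m_{\gamma_i}\le\min\operatorname{supp}y_i$, gives $\|\sum\|y_i\|u_i\|\le\|\sum y_i\|\le\|x\|$. Monotonicity of the norm combines the two estimates.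

(ii) We apply Lemma~\ref{lem:right} with $\psi(i)=\min\{p:m_p\ge2m_{2\gamma_i}\}$. Then $\psi(i)>2\gamma_i>i$, and (a) holds because $k_i<2\gamma_i$. For (b) we split $[i,\psi(i))$ at $2\gamma_i$.

Let $i\ge q+2$. Then $i\ge8$ and $2i\ge q+1$, so $\sigma(i)\ge8i\ge6i+q+1$ and $\sigma(\sigma(i))\ge2^{\sigma(i)}\ge2\gamma_i$. Lemma~\ref{lem:long} and monotonicity give $\|\mathbf 1_{[i,2\gamma_i)}\|\le\theta^{-3}$. If $i<q+2$, then $[i,2\gamma_i)\subset[1,q+2)\cup[q+2,2\gamma_{q+2})$, and the case just treated gives $\|\mathbf 1_{[i,2\gamma_i)}\|\le\rho+\theta^{-3}$. Finally, the positions $k\in[2\gamma_i,\psi(i))$ satisfy $m_{2\gamma_i}\le m_k<2m_{2\gamma_i}$, so there are at most $m_{2\gamma_i}$ of them, and $\|\mathbf 1_{[2\gamma_i,\psi(i))}\|\le\theta^{-1}$ by Lemma~\ref{lem:dual}. Altogether $\|\mathbf 1_{[i,\psi(i))}\|\le\kappa$.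
\end{proof}

\begin{remark}\label{rem:rho}
The set $M$ enters only through $m_k\ge k$ and through the last piece $[2\gamma_i,\psi(i))$, which is handled by counting. The threshold $q+2$ is a convenient choice; the proof uses only $i\ge8$ and $2i\ge q+1$. The term $\rho$ is the only part of $\kappa$ that depends on $q$. Some dependence on $q$ is unavoidable in (ii): in $T$, \eqref{eq:necessary} with $i=1$ and $k_1\ge\gamma_1$ shows that the constant is at least $\frac12\|\mathbf 1_{[1,1+\gamma_1)}\|$, which tends to infinity with $q$ by \eqref{eq:unbounded}.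
\end{remark}

\section{Selection in one window}\label{sec:signs}

The following lemma is the general form of Example~\ref{ex:five}; it involves no Banach space. The matrix $(r_{kl})$ is the block of the operator on the current window, and the vectors $v^{(j)}$ and $c^{(j)}$ are the columns and rows produced by the $p$ earlier steps.

\begin{lemma}\label{lem:select}
Let $G$ be a finite set of integers, $1\le h\le|G|$, $p\ge0$ and $L>0$. Let $(r_{kl})_{k,l\in G}$ be a matrix with $r_{kk}=1$ and $\sum_{k\in G}|r_{kl}|\le L$ for all $l$. For $1\le j\le p$ let $v^{(j)},c^{(j)}$ be scalar families on $G$ with $\sum_{k\in G}|v^{(j)}_k|\le L$ and $\max_{l\in G}|c^{(j)}_l|\le L$. Then there are $H\subset G$ with $|H|=h$ and signs $\varepsilon_k=\pm1$ $(k\in H)$ such that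
\begin{gather}
\sum_{j\le p}\Big|\sum_{k\in H}\varepsilon_kv^{(j)}_k\Big|\le\frac{pLh}{|G|},\label{eq:sel1}\\
\sum_{j\le p}\Big|\frac1h\sum_{l\in H}\varepsilon_lc^{(j)}_l\Big|+\Big|\frac1h\sum_{k,l\in H}\varepsilon_k\varepsilon_lr_{kl}-1\Big|\le\frac{(p+2)L}{\sqrt h}.\label{eq:sel2}
\end{gather}
\end{lemma}

\begin{proof}
\emph{The set.} Put $w_k=\sum_{j\le p}|v_k^{(j)}|$, so that $\sum_{k\in G}w_k\le pL$. Let $H$ consist of $h$ elements of $G$ with the smallest values of $w_k$. Every value outside $H$ is at least the average over $H$, so the average over $H$ is at most the average over $G$, that is, $\sum_{k\in H}w_k\le hpL/|G|$. The left side of \eqref{eq:sel1} is at most $\sum_{k\in H}w_k$ for every choice of signs, so the signs remain free.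

\emph{The signs.} Let $(\varepsilon_k)_{k\in H}$ be independent uniform random signs. The variables $\varepsilon_l$ are orthonormal. So are the products $\varepsilon_k\varepsilon_l$ with $k<l$: in the product of two of them that belong to different pairs, some sign occurs exactly once, and the expectation is $0$. For real orthonormal variables $\chi_\nu$ and scalars $\alpha_\nu$ one has $\mathbb E|\sum\alpha_\nu\chi_\nu|^2=\sum|\alpha_\nu|^2$. Let $\xi_j=\frac1h\sum_{l\in H}\varepsilon_lc_l^{(j)}$ for $j\le p$; then $\mathbb E|\xi_j|^2=h^{-2}\sum_{l\in H}|c_l^{(j)}|^2\le L^2/h$. Since $\varepsilon_k^2r_{kk}=1$, the diagonal terms of the double sum in \eqref{eq:sel2} add up to $h$, and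
\[
\xi_0:=\frac1h\sum_{k,l\in H}\varepsilon_k\varepsilon_lr_{kl}-1=\frac1h\sum_{k<l}\varepsilon_k\varepsilon_l(r_{kl}+r_{lk}).
\]
Using $|\alpha+\beta|^2\le2|\alpha|^2+2|\beta|^2$ and bounding the $\ell_2$-norm of a column by its $\ell_1$-norm,
\[
\mathbb E|\xi_0|^2=\frac1{h^2}\sum_{k<l}|r_{kl}+r_{lk}|^2\le\frac2{h^2}\sum_{l\in H}\sum_{k\in H}|r_{kl}|^2\le\frac2{h^2}\sum_{l\in H}\Big(\sum_{k\in H}|r_{kl}|\Big)^2\le\frac{2L^2}{h}.
\]
Hence $\mathbb E\sum_{j=0}^p|\xi_j|^2\le(p+2)L^2/h$, and some choice of signs satisfies $\sum_{j=0}^p|\xi_j|^2\le(p+2)L^2/h$. For this choice the Cauchy--Schwarz inequality gives $\sum_{j=0}^p|\xi_j|\le\sqrt{(p+1)(p+2)}\,L/\sqrt h\le(p+2)L/\sqrt h$.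
\end{proof}

The assumption $r_{kk}=1$ is used only to identify the mean of the double sum. For a diagonal of varying sign this mean could be $0$, which is why the diagonal is normalized first.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Since $\delta\le|u_k^*(Su_k)|\le\|S\|$, we have $\Gamma\ge1$; thus $\lambda\ge1$ and $q\ge6$. The triangle inequality gives $\rho\le q+1$. Let $G_i$ be the windows of Section~\ref{sec:windows} for this $q$.

\subsection*{Normalizing the diagonal} Let $D$ be the diagonal operator with $Du_k=(u_k^*(Su_k))^{-1}u_k$. This is where large diagonal and unconditionality are used: $\|D\|\le1/\delta$. Put $R=DS$ and $r_{kl}=u_k^*(Ru_l)$. Then $\|R\|\le\Gamma$ and $r_{kk}=1$. Put $L=\Gamma/\theta$, so that $L\le2^\lambda$. By \eqref{eq:window}, applied to the set $\{m_k:k\in G_i\}$ and the vector $Ry$,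
\begin{equation}\label{eq:columns}
\sum_{k\in G_i}|u_k^*(Ry)|\le L\qquad\text{for all }i\text{ and all }y\in X_M\text{ with }\|y\|\le1 .
\end{equation}
This is the only estimate on $R$ that the construction needs.

\subsection*{The sizes} At step $i$ we apply Lemma~\ref{lem:select} with $p=i-1$ and want both right sides to be at most $2^{-i-2}$. For \eqref{eq:sel2} we need $\sqrt h\ge(i+1)2^{i+2}L$, so we take
\[
h_i=(i+1)^2\,4^{i+2}\,4^\lambda .
\]
For \eqref{eq:sel1} the window must be larger than $h_i$ by another factor of the order of $\sqrt{h_i}$, so it suffices to have $|G_i|\ge h_i^{3/2}$. Since $i+1\le2^i$,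
\[
h_i^{3/2}=(i+1)^3\,8^{i+2}\,8^\lambda\le2^{3i}\,2^{3i+6}\,2^{3\lambda}=2^{6i+q}=|G_i| .
\]
Therefore $h_i\le|G_i|$ and
\begin{equation}\label{eq:sizes}
\frac{(i+1)L}{\sqrt{h_i}}=\frac{L}{2^{i+2}2^\lambda}\le2^{-i-2},\qquad\frac{(i-1)Lh_i}{|G_i|}\le\frac{(i+1)L}{\sqrt{h_i}}\le2^{-i-2}.
\end{equation}

\subsection*{The recursion} We construct sets $H_i\subset G_i$ with $|H_i|=h_i$ and signs $\varepsilon_k$ $(k\in H_i)$, and put
\[
a_i=\frac1{h_i}\sum_{k\in H_i}\varepsilon_ku_k,\qquad b_i^*=\sum_{k\in H_i}\varepsilon_ku_k^* .
\]
Each $a_i$ is an average of unit vectors, so $\|a_i\|\le1$. Suppose that $a_j,b_j^*$ are defined for $j<i$. Apply Lemma~\ref{lem:select} with $G=G_i$, $h=h_i$, $p=i-1$, the matrix $(r_{kl})_{k,l\in G_i}$, and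
\[
v^{(j)}_k=u_k^*(Ra_j),\qquad c^{(j)}_l=b_j^*(Ru_l)\qquad(j<i;\ k,l\in G_i).
\]
All three hypotheses come from \eqref{eq:columns}: for the matrix take $y=u_l$ and the window $G_i$; for $v^{(j)}$ take $y=a_j$ and the window $G_i$; and $|c_l^{(j)}|\le\sum_{k\in G_j}|u_k^*(Ru_l)|\le L$, with $y=u_l$ and the window $G_j$. With the resulting $H_i$ and signs, the sums in \eqref{eq:sel1} and \eqref{eq:sel2} are $b_i^*(Ra_j)$, $b_j^*(Ra_i)$ and $b_i^*(Ra_i)-1$, so by \eqref{eq:sizes}
\[
\sum_{j<i}|b_i^*(Ra_j)|\le2^{-i-2},\qquad\sum_{j<i}|b_j^*(Ra_i)|+|b_i^*(Ra_i)-1|\le2^{-i-2}.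
\]
Every pair of indices is covered exactly once, at the step given by the larger index. With $\delta_{ij}$ the Kronecker symbol,
\begin{equation}\label{eq:total}
\sum_{i,j}|b_i^*(Ra_j)-\delta_{ij}|\le\sum_{i\ge1}2\cdot2^{-i-2}=\frac12 .
\end{equation}

\subsection*{The operators} Define $Uu_i=a_i$ on finitely supported vectors. Averages of shifts are no worse than shifts: choose $k_i\in H_i$ $(i\le N)$ independently and uniformly; then $\sum_{i\le N}x_ia_i$ is the expectation of $\sum_{i\le N}x_i\varepsilon_{k_i}u_{k_i}$, and each of these vectors has norm at most $2\kappa\|\sum_{i\le N}x_iu_i\|$ by Proposition~\ref{prop:windows}(ii) and $1$-unconditionality. So $U$ extends to $X_M$ with $\|U\|\le2\kappa$.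

Define $Vx=\sum_ib_i^*(x)u_i$ for finitely supported $x=\sum x_ku_k$. Since $|b_i^*(x)|\le\sum_{k\in G_i}|x_k|$, Proposition~\ref{prop:windows}(i) gives $\|Vx\|\le\theta^{-1}\|x\|$. So $V$ extends to $X_M$ with $\|V\|\le\theta^{-1}$, and $u_i^*(Vx)=b_i^*(x)$ for all $x\in X_M$ by continuity.

The matrix entries of $VRU-I$ are $u_i^*((VRU-I)u_j)=b_i^*(Ra_j)-\delta_{ij}$. By \eqref{eq:entries} and \eqref{eq:total}, $\|VRU-I\|\le\frac12$, so $VRU$ is invertible with $\|(VRU)^{-1}\|\le2$ (Neumann series), and
\[
I=\big[(VRU)^{-1}VD\big]\,S\,U .
\]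
Thus $A=(VRU)^{-1}VD$ and $B=U$ satisfy $I=ASB$ and $\|A\|\,\|B\|\le\frac2{\theta\delta}\cdot2\kappa=\frac{4\kappa}{\theta\delta}$.

For $\theta=\frac12$ we have $\lambda=1+\lceil\log_2\Gamma\rceil$, $q=9+3\lceil\log_2\Gamma\rceil$ and $\kappa=\rho+10\le q+11=20+3\lceil\log_2\Gamma\rceil$, so $4\kappa/(\theta\delta)=8\kappa/\delta\le(160+24\lceil\log_2\Gamma\rceil)/\delta$. This completes the proof of Theorem~\ref{thm:main}. \qed

\section{Block bases, the dual, and diagonals large on a subset}\label{sec:cons}

Theorem~\ref{thm:main} says that for every $\theta$ each subsequence of the unit vector basis of $T_\theta$ has the factorization property in its closed span. From now on $\theta=\frac12$.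

A \emph{normalized block basis} of $(e_n)$ is a sequence $(y_i)$ in $c_{00}$ with $\|y_i\|=1$ and $\operatorname{supp}y_1<\operatorname{supp}y_2<\cdots$; it is a basis of its closed span. Two bases $(y_i)$, $(z_i)$ are \emph{equivalent} if $y_i\mapsto z_i$ extends to an isomorphism.

\begin{corollary}\label{cor:block}
Every normalized block basis of $(e_n)$ in $T$ has the factorization property in its closed span.
\end{corollary}

\begin{proof}
Let $Y$ be the closed span of $(y_i)$ and $m_i=\min\operatorname{supp}y_i$. The sequence $(y_i)$ is equivalent to $(e_{m_i})=(u_i)$ by \cite{CJT}; see also \cite[Prop.~II.4]{CS}. Let $J:Y\to X_M$ be the isomorphism with $Jy_i=u_i$. Then $y_i^*=u_i^*\circ J$, so for $S$ on $Y$ the operator $JSJ^{-1}$ on $X_M$ has the same diagonal as $S$. If $I_{X_M}=A(JSJ^{-1})B$, then $I_Y=(J^{-1}AJ)\,S\,(J^{-1}BJ)$.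
\end{proof}

\begin{corollary}\label{cor:dual}
The basis $(e_n^*)$ of Tsirelson's original space $T^*$ has the factorization property, and so does the basis $(u_k^*)$ of $X_M^*$ for every infinite $M\subset\mathbb N$.
\end{corollary}

\begin{proof}
The space $X_M$ is a closed subspace of the reflexive space $T$, hence reflexive. An element of $X_M^{**}=X_M$ that vanishes on all $u_k^*$ is $0$, so the span of $(u_k^*)$ is dense in $X_M^*$ by the Hahn--Banach theorem; the adjoints of the basis projections have norm one, so $(u_k^*)$ is a basis of $X_M^*$, with biorthogonal functionals $(u_k)$. By reflexivity every bounded operator on $X_M^*$ has the form $R^*$ with $R$ bounded on $X_M$, and $(R^*u_k^*)(u_k)=u_k^*(Ru_k)$, so the diagonals agree. If $I=ARB$, then $I=B^*R^*A^*$.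
\end{proof}

For any operator $S$ on $T$, one of $S$ and $I-S$ has diagonal entries of modulus at least $\frac12$ on an infinite set $M$. It is therefore natural to ask what a diagonal that is large only on $M$ gives. The answer depends on $M$ alone.

\begin{corollary}\label{cor:subset}
Let $M\subset\mathbb N$ be infinite. The identity $I_T$ factors through every bounded $S:T\to T$ with $\inf_{n\in M}|e_n^*(Se_n)|>0$ if and only if $T$ is isomorphic to a complemented subspace of $X_M$.
\end{corollary}

\begin{proof}
The space $T$ is isomorphic to a complemented subspace of $X_M$ if and only if there are bounded $J:T\to X_M$ and $Q:X_M\to T$ with $QJ=I_T$. Indeed, given $J$ and $Q$, the map $J$ is an isomorphic embedding and $JQ$ is a projection onto $J(T)$; conversely, for an embedding $J$ and a projection $\Pi$ onto $J(T)$ take $Q=J^{-1}\Pi$.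

Let $P_M:T\to X_M$ be the basis projection and $\iota:X_M\to T$ the inclusion. The operator $\iota P_M$ has diagonal entries $1$ on $M$. If $I_T=A\,\iota P_M\,B$, take $J=P_MB$ and $Q=A\iota$. Conversely, let $J,Q$ be given and let $S$ have $\inf_{n\in M}|e_n^*(Se_n)|>0$. Then $P_MS\iota$ has large diagonal on $X_M$, so $I_{X_M}=A\,P_MS\iota\,B$ by Theorem~\ref{thm:main}, and $I_T=QI_{X_M}J=(QAP_M)\,S\,(\iota BJ)$.
\end{proof}

\section{The size of the constant}\label{sec:constant}

In $T$ the bound $\rho\le q+1$ is very wasteful. Let $\rho(N)=\|\mathbf 1_{[1,N)}\|_{T^*}$, which is nondecreasing in $N$. Let $\tau_0=1$ and $\tau_{t+1}=2^{\tau_t}$, so that $\tau_t$ is an exponential tower of $t$ twos, and for $\Gamma\ge1$ let $\log^*\Gamma$ be the least $s\ge0$ with $\Gamma\le\tau_s$.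

\begin{proposition}\label{prop:logstar}
For $T$, Theorem~\ref{thm:main} gives $\|A\|\,\|B\|\le(80+8\rho(q+2))/\delta$ with $q=9+3\lceil\log_2\Gamma\rceil$. Moreover $\rho(N)\le1+4t$ whenever $N\le\tau_{t+1}$. Hence the constant is $O(1+\log^*\Gamma)/\delta$.
\end{proposition}

\begin{proof}
The first statement is $4\kappa/(\theta\delta)=8(\rho(q+2)+10)/\delta$. Lemma~\ref{lem:long} gives $\rho(\sigma(n))\le\rho(n)+4$, and $\rho(2)=\|e_1^*\|=1$. Put $n_0=2$ and $n_{t+1}=\sigma(n_t)$. By induction $\rho(n_t)\le1+4t$ and $n_t\ge\tau_{t+1}$, since $\sigma(n)\ge2^n$. This gives the second statement. Let $s=\log^*\Gamma$ and $n=\tau_s\ge1$; then $\lceil\log_2\Gamma\rceil\le n$. Applying $2^j\ge2j$ twice gives $2^{2^n}\ge4n$, so $\tau_{s+3}=2^{2^{2^n}}\ge16^n\ge1+15n\ge11+3n\ge q+2$. Hence $\rho(q+2)\le1+4(s+2)$.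
\end{proof}

The dependence on $\Gamma=\|S\|/\delta$, slow as it is, cannot be removed.

\begin{proposition}\label{prop:sharp}
There is no $K<\infty$ such that every bounded $S$ on $T$ with $e_n^*(Se_n)=1$ for all $n$ admits a factorization $I_T=ASB$ with $\|A\|\,\|B\|\le K$.
\end{proposition}

The idea is to collapse the first $r$ coordinates to one dimension. A factorization must then carry all of $T$, up to one dimension, through the tail $T_{>r}=\overline{\operatorname{span}}\{e_n:n>r\}$. Subspaces of the tail whose dimension is small compared with $r$ embed uniformly into $\ell_1$, whereas the initial segments of $T$ do not. We call two normed spaces \emph{$C$-isomorphic} if there is an isomorphism $J$ between them with $\|J\|\,\|J^{-1}\|\le C$.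

\begin{lemma}\label{lem:tail}
There is a constant $c_0$, and for every $s$ an integer $N(s)$, such that for $r\ge N(s)$ every subspace $Z\subset T_{>r}$ of dimension at most $s$ is $6c_0$-isomorphic to a subspace of $\ell_1^{N(s)}$.
\end{lemma}

\begin{proof}
\emph{Step 1: $Z$ is close to the span of boundedly many disjoint vectors.} Let $\eta=1/(2s^2)$, partition the closed unit ball of the scalar field into finitely many, say $N_0(s)$, pieces of diameter at most $\eta$, and put $N(s)=N_0(s)^s$. Let $1\le d=\dim Z\le s$. Recall that every $d$-dimensional normed space has an \emph{Auerbach basis}: unit vectors $f_1,\dots,f_d$ whose biorthogonal functionals have norm one, so that $\max_j|c_j|\le\|\sum c_jf_j\|$. Take such a basis of $Z$ and let $g=\sum_j|f_j|$ coordinatewise; then $g\in T_{>r}$ and $\|g\|\le d$. For $n\in\operatorname{supp}g$ the numbers $f_j(n)/g(n)$ lie in the unit ball. Grouping the $n$ according to the pieces that contain these $d$ numbers partitions $\operatorname{supp}g$ into at most $N(s)$ sets $Q$, on each of which every $f_j/g$ oscillates by at most $\eta$.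 Let $z_Q=Qg$, let $c_{Q,j}$ be a value of $f_j/g$ on $Q$, and let $f_j'=\sum_Qc_{Q,j}z_Q$. Then $|f_j-f_j'|\le\eta g$ coordinatewise, so
\[
\Big\|\sum_jc_j(f_j-f_j')\Big\|\le d\max_j|c_j|\cdot\eta d\le\frac12\Big\|\sum_jc_jf_j\Big\| .
\]
The map $f_j\mapsto f_j'$ changes norms by a factor between $\frac12$ and $\frac32$, so $Z$ is $3$-isomorphic to a subspace of the span of the $z_Q$.

\emph{Step 2: the vectors $z_Q$ span $\ell_1$ uniformly.} The supports of the $z_Q$ are disjoint but need not be successive, so \eqref{eq:norm} does not apply directly. Let $\|\cdot\|_{\mathrm{mod}}$ be the modified Tsirelson norm on $c_{00}$, defined by \eqref{eq:norm} with $\theta=\frac12$ and the supremum taken over all pairwise disjoint finite sets $E_1,\dots,E_n$ with $n\le E_t$ for every $t$. By \cite{CO} (see also \cite[Ch.~V]{CS}) there is $c_0$ with $\|x\|\le\|x\|_{\mathrm{mod}}\le c_0\|x\|$ on $c_{00}$. Let $y_1,\dots,y_n\in T_{>r}$ be disjointly supported with $n\le N(s)\le r$. If they are finitely supported, the supports of the nonzero ones are allowed in the modified norm, so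
\[
\sum_t\|y_t\|\le\sum_t\|y_t\|_{\mathrm{mod}}\le2\Big\|\sum_ty_t\Big\|_{\mathrm{mod}}\le2c_0\Big\|\sum_ty_t\Big\| .
\]
In general apply this to the truncations $[1,m]y_t$ and let $m\to\infty$. Taking for $y_t$ scalar multiples of the $z_Q$, we see that the span of the $z_Q$ is $2c_0$-isomorphic to $\ell_1^n$ with $n\le N(s)$. The two steps give the constant $3\cdot2c_0$.
\end{proof}

\begin{lemma}\label{lem:notL1}
There is no $C<\infty$ such that for every $s$ the space $Y_s=\operatorname{span}\{e_1,\dots,e_s\}\subset T$ is $C$-isomorphic to a subspace of some $\ell_1^N$.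
\end{lemma}

\begin{proof}
It suffices to treat real scalars: the real span of $e_1,\dots,e_s$ in complex $T$ carries the norm of real $T$, and complex $\ell_1^N$, as a real space, is $\sqrt2$-isomorphic to real $\ell_1^{2N}$ since $|z|\le|\operatorname{Re}z|+|\operatorname{Im}z|\le\sqrt2|z|$.

Suppose there are linear maps $J_s:Y_s\to\ell_1$ with $\|x\|\le\|J_sx\|\le C\|x\|$. A standard ultraproduct argument (Lindenstrauss and Pe{\l}czy\'nski) embeds $T$ into an $L_1$-space, as follows. Let $\mathcal U$ be a free ultrafilter on $\mathbb N$ and let $(\ell_1)_{\mathcal U}$ be the space of bounded sequences $(w_s)$ in $\ell_1$ with the seminorm $\lim_{\mathcal U}\|w_s\|$, modulo its null space. For $x\in c_{00}$ let $Jx$ be the class of $(J_sx)_s$, where the finitely many undefined terms are set to $0$. Then $J$ is linear and $\|x\|\le\|Jx\|\le C\|x\|$, so $J$ extends to an isomorphic embedding of $T$. Ultraproducts of $L_1$-spaces are $L_1$-spaces, so $T$ embeds into some $L_1(\mu)$. As $T$ is separable, the image lives on a $\sigma$-finite part of the measure space, and after a change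 of density $\mu$ may be taken to be a probability.

By Rosenthal's theorem \cite{Ros}, a reflexive subspace of $L_1(\mu)$ embeds isomorphically into $L_p(\nu)$ for some $p>1$. Recall that a Banach space has \emph{type} $\pi\in(1,2]$ if $\mathbb E\|\sum\varepsilon_ix_i\|\le C'(\sum\|x_i\|^\pi)^{1/\pi}$ for all finite families $(x_i)$, with independent random signs $\varepsilon_i$; that $L_p(\nu)$ has type $\min(p,2)$ for $1<p<\infty$; and that type passes to subspaces and isomorphic copies. So $T$, being reflexive, has some type $\pi>1$. But \eqref{eq:window} gives $\|\sum_{i=n}^{2n-1}\varepsilon_ie_i\|\ge n/2$ for all signs, so $n/2\le C'n^{1/\pi}$ for all $n$, which is false.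
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Suppose that $K$ exists. Fix $s\ge2$ and $r\ge N(s)$. Let $\varphi=\sum_{i\le r}e_i^*$, let $P_{>r}$ be the basis projection onto $T_{>r}$, and define the bounded operator
\[
Sx=\varphi(x)\sum_{i\le r}e_i+P_{>r}x .
\]
Then $Se_n=\sum_{i\le r}e_i$ for $n\le r$ and $Se_n=e_n$ for $n>r$, so the diagonal is identically $1$. Write $I=ASB$ with $\|A\|\,\|B\|\le K$ and rescale so that $\|B\|=1$ and $\|A\|\le K$. Let $Y^0=\{x\in Y_s:\varphi(Bx)=0\}$, a subspace of codimension at most $1$ in $Y_s$. For $x\in Y^0$ we have $SBx=P_{>r}Bx$, so $x=AP_{>r}Bx$ and $\|x\|/K\le\|P_{>r}Bx\|\le\|x\|$. Thus $Y^0$ is $K$-isomorphic to a subspace of $T_{>r}$ of dimension at most $s$. By Lemma~\ref{lem:tail} there is a linear map $j:Y^0\to\ell_1^{N(s)}$ with $\|y\|\le\|jy\|\le C\|y\|$, where $C=6c_0K\ge1$.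

It remains to restore the lost dimension. If $Y^0\ne Y_s$, take a functional $\xi$ of norm one on $Y_s$ with kernel $Y^0$ and, by compactness, $w\in Y_s$ with $\|w\|=\xi(w)=1$. Then $x-\xi(x)w\in Y^0$ for $x\in Y_s$, and
\[
\|x\|\le\|x-\xi(x)w\|+|\xi(x)|\le3\|x\| .
\]
So $Jx=(j(x-\xi(x)w),\xi(x))\in\ell_1^{N(s)+1}$ satisfies $\|x\|\le\|Jx\|\le3C\|x\|$. In both cases $Y_s$ is $18c_0K$-isomorphic to a subspace of $\ell_1^{N(s)+1}$, with a constant that does not depend on $s$. Since $Y_1\subset Y_2$, this contradicts Lemma~\ref{lem:notL1}.
\end{proof}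

\begin{thebibliography}{9}

\bibitem{CJT} Casazza, Johnson, Tzafriri, \emph{On Tsirelson's space}, Israel J. Math. 47 (1984).

\bibitem{CO} Casazza, Odell, \emph{Tsirelson's space and minimal subspaces}, Texas Functional Analysis Seminar 1982--83.

\bibitem{CS} Casazza, Shura, \emph{Tsirelson's Space}, LNM 1363.

\bibitem{LMMS} Richard Lechner, Pavlos Motakis, Paul F. X. M\"uller, Thomas Schlumprecht, \emph{Strategically reproducible bases and the factorization property}, arXiv:1809.09423 (2018).

\bibitem{Ros} Rosenthal, \emph{On subspaces of $L^p$}, Ann. of Math. 97 (1973).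

\end{thebibliography}
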